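\title{Kostant's problem for permutations with a long first row}

\begin{abstract}
Fix a partition $\lambda$ of $m$, and let $\lambda^{\langle n\rangle}$ be obtained from $\lambda$ by adding a first row of length $n$. The Asymptotic Shape Conjecture predicts that, among the permutations of Robinson--Schensted shape $\lambda^{\langle n\rangle}$, the proportion of those whose simple highest weight module has a positive answer to Kostant's problem tends to $1$ as $n\to\infty$. We show that this is false: for $\lambda=(2,2)$ the upper limit of the proportion is at most $\frac12$. In general, the upper limit is at most the proportion of Kostant positive permutations of shape $\lambda$ in $S_m$. It follows that the prediction fails for every $\lambda$ that contains $(2,2)$ or $(3,1,1)$, and that the upper limits have no positive lower bound that is uniform in $\lambda$. The proof passes to a singular block in which parabolic induction from $\mathfrak{gl}_n\oplus\mathfrak{gl}_m$ reproduces a regular block of $\mathfrak{gl}_m$ together with its projective functors.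
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Kostant's problem}
Let $\mathfrak g$ be a complex reductive Lie algebra, $U=U(\mathfrak g)$ its universal enveloping algebra, and $M$ a $\mathfrak g$-module. The adjoint action of $\mathfrak g$ on $\operatorname{End}_{\mathbb C}(M)$ is given by $(\operatorname{ad}g)(\varphi)=g\varphi-\varphi g$. An endomorphism is \emph{ad-finite} if it lies in a finite-dimensional subspace that is stable under this action, and the ad-finite endomorphisms form a subalgebra $\mathcal L(M,M)$. Every element of $U$ is ad-finite for the adjoint action on $U$, because the elements of degree at most $k$ form a finite-dimensional stable subspace. The action map $U\to\operatorname{End}_{\mathbb C}(M)$ commutes with the adjoint actions, so its image lies in $\mathcal L(M,M)$. \emph{Kostant's problem} for $M$ asks whether this necessary condition for lying in the image is sufficient, that is, whether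
\[
U\longrightarrow\mathcal L(M,M)
\]
is surjective. We call $M$ \emph{Kostant positive} if it is, and \emph{Kostant negative} otherwise. A simple finite-dimensional module is Kostant positive, since $U$ then surjects onto all of $\operatorname{End}_{\mathbb C}(M)$ by Burnside's theorem.

Let $\mathfrak g=\mathfrak{sl}_N(\mathbb C)$. The simple modules in the principal block of the BGG category $\mathcal O$ are indexed by the Weyl group $S_N$: for $z\in S_N$, the module $L_z$ is the simple module of highest weight $z\cdot0=z\rho-\rho$, where $\rho$ is half the sum of the positive roots. Thus $L_e$ is the trivial module. A permutation $z$ is called Kostant positive or negative according to the answer for $L_z$.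

\subsection{The Asymptotic Shape Conjecture}
The Robinson--Schensted correspondence, recalled in Section~\ref{sec:RS}, attaches to $x\in S_N$ a pair $(P(x),Q(x))$ of standard Young tableaux of the same shape $\mathtt{sh}(x)$, a partition of $N$. Let $f^\mu$ be the number of standard tableaux of shape $\mu$. There are $(f^\mu)^2$ permutations of shape $\mu$; let $\mathbf k^+(\mu)$ of them be Kostant positive and $\mathbf k^-(\mu)$ Kostant negative, and put
\[
r(\mu)=\frac{\mathbf k^+(\mu)}{(f^\mu)^2}=1-\frac{\mathbf k^-(\mu)}{(f^\mu)^2}.
\]
For a partition $\lambda=(\lambda_1,\dots,\lambda_l)$ of $m\ge0$ and $n\ge\lambda_1$, let $\lambda^{\langle n\rangle}=(n,\lambda_1,\dots,\lambda_l)$ be the partition of $n+m$ obtained by adding a new first row of length $n$; for the empty partition, $\lambda_1=0$ and $\lambda^{\langle n\rangle}=(n)$. The following statement is posed in \cite{CM}.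

\begin{quote}
\textbf{Asymptotic Shape Conjecture.} \emph{For every $m\ge0$ and every partition $\lambda$ of $m$, we have $r(\lambda^{\langle n\rangle})\to1$ as $n\to\infty$.}
\end{quote}

The statement is known to hold for the one-row partitions $\lambda=(m)$, that is, for the fully commutative permutations, which are those of shape $(n,m)$.

There is a good reason to expect it in general. The identity is the only permutation of shape $(n)$, and it is Kostant positive. A permutation $x$ of shape $\lambda^{\langle n\rangle}$ has only $m$ entries of $Q(x)$ below the first row, and the answer to Kostant's problem depends only on $Q(x)$. The sources of negativity that we meet in Section~\ref{sec:negative} are local. For example, $x$ is Kostant negative if four consecutive letters of the word $x(1)x(2)\cdots x(N)$ are in the same relative order as $2143$ or $3142$. Each of these local obstructions forces two entries of $Q(x)$ below the first row to differ by at most $2$. For $m\ge2$, at most $2(n+m)\binom{n+m}{m-2}f^\lambda=O(n^{m-1})$ tableaux of shape $\lambda^{\langle n\rangle}$ have this property, whereas there are at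 least $\binom nmf^\lambda$ tableaux of this shape (Section~\ref{sec:count}). So for large $n$ the $m$ exceptional entries are typically far apart, and one would guess that they do not interact.

\subsection{Results}
They do interact, at any distance, and the conjecture is false.

\begin{theorem}\label{thm:22}
For all $n\ge4$,
\[
r\big((n,2,2)\big)\le1-\frac12\cdot\frac{\binom n4}{\binom{n+4}4}.
\]
Hence $\limsup_{n\to\infty}r((n,2,2))\le\frac12$, and the Asymptotic Shape Conjecture fails for $\lambda=(2,2)$.
\end{theorem}

The mechanism is a transfer of negativity from $S_m$ to $S_{n+m}$. Let $n\ge m\ge1$, let $p=(p_1,\dots,p_m)$ with $1\le p_1<\dots<p_m\le n$, and let $y\in S_m$. Define $\tilde w(p,y)\in S_{n+m}$ as the permutation whose word is obtained from $1\,2\cdots n$ by inserting, for each $k$, the letter $n+y(k)$ immediately before the letter $p_k$. For example, $n=7$, $p=(1,3,5,7)$ and $y=2143$ give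
\begin{equation}\label{eq:running}
\tilde w(p,y)=\mathbf 9,\,1,\,2,\,\mathbf 8,\,3,\,4,\,\mathbf{11},\,5,\,6,\,\mathbf{10},\,7 .
\end{equation}

\begin{theorem}\label{thm:transfer}
Let $n\ge m\ge1$, $1\le p_1<\dots<p_m\le n$ and $y\in S_m$. If $\tilde w(p,y)$ is Kostant positive, then $y$ is Kostant positive.
\end{theorem}

Since $2143$ is Kostant negative, so is the permutation \eqref{eq:running}, although its descents, at positions $1,4,7,10$, are too far apart to form a consecutive pattern $2143$ or $3142$. The permutation $\tilde w(p,y)$ has shape $\mathtt{sh}(y)^{\langle n\rangle}$, and for large $n$ almost every tableau of shape $\lambda^{\langle n\rangle}$ is of the form $Q(\tilde w(p,y))$. This turns Theorem~\ref{thm:transfer} into an inequality between proportions.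

\begin{theorem}\label{thm:count}
For every partition $\lambda$ of $m$ and all $n\ge m\ge1$,
\[
r(\lambda^{\langle n\rangle})\le1-\frac{\binom nm}{\binom{n+m}m}\cdot\frac{\mathbf k^-(\lambda)}{(f^\lambda)^2},
\qquad\text{so}\qquad
\limsup_{n\to\infty}r(\lambda^{\langle n\rangle})\le r(\lambda).
\]
\end{theorem}

Thus a single Kostant negative permutation of shape $\lambda$ refutes the conjectured statement for $\lambda$. For $\lambda=(m)$ the only permutation of shape $\lambda$ is the identity, $r(\lambda)=1$, and the inequality is empty, as it must be. For $\mu\subseteq\lambda$ let $f^{\lambda/\mu}\ge1$ be the number of standard tableaux of skew shape $\lambda/\mu$.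

\begin{theorem}\label{thm:all}
\begin{enumerate}
\item[(a)] If $\lambda\supseteq(2,2)$, then $\limsup_{n\to\infty}r(\lambda^{\langle n\rangle})\le1-f^{\lambda/(2,2)}/f^\lambda<1$. If $\lambda\supseteq(3,1,1)$, then $\limsup_{n\to\infty}r(\lambda^{\langle n\rangle})\le1-f^{\lambda/(3,1,1)}/f^\lambda<1$. Hence the conjectured statement fails for every partition $\lambda$ except possibly $(m)$, $(1^m)$, $(m-1,1)$ and $(2,1^{m-2})$.
\item[(b)] For every $m\ge1$ there is a partition $\lambda$ of $m$ with $\limsup_{n\to\infty}r(\lambda^{\langle n\rangle})\le(11/12)^{\lfloor m/4\rfloor}$. Hence these upper limits have no positive lower bound that is uniform in $\lambda$.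
\end{enumerate}
\end{theorem}

Of the four families in (a), the first is the known true case. We make no claim about the other three.

\subsection{Plan of the proof}
Kostant's problem refers to the algebra $U(\mathfrak g)$, which changes with the rank, so the first task is to restate the problem in a form that functors can transport. Section~\ref{sec:nat} does this: a simple highest weight module $M$ is Kostant positive exactly when the homomorphisms between the modules $FM$, for projective functors $F$, come from natural transformations. Section~\ref{sec:negative} uses this criterion to find Kostant negative permutations in $S_m$. Sections~\ref{sec:ind} and~\ref{sec:transfer} prove Theorem~\ref{thm:transfer}: translating $L_{\tilde w(p,y)}$ to a suitable wall gives a simple module that is parabolically induced from a simple $\mathfrak{gl}_m$-module attached to $y$, and on induced modules all projective functors of $\mathfrak{gl}_m$ are realized by projective functors of $\mathfrak{gl}_{n+m}$. Section~\ref{sec:count} contains the counting.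

\section{Conventions and background}\label{sec:background}

\subsection{Permutations and tableaux}\label{sec:RS}
We identify $w\in S_N$ with its word $w(1)\cdots w(N)$. Let $s_i=(i,i+1)$; the word of $ws_i$ is obtained from that of $w$ by exchanging the letters in positions $i$ and $i+1$. Let $\le$ be the Bruhat order: if $x=s_{i_1}\cdots s_{i_l}$ is a reduced expression, then $v\le x$ if and only if $v$ is the product of a subword. The \emph{descent set} of $w$ is
\[
D(w)=\{i: w(i)>w(i+1)\}=\{i:ws_i<w\},
\]
and we also write $s_i\in D(w)$ for $i\in D(w)$. The \emph{pattern} of a sequence of $k$ distinct numbers is the permutation in $S_k$ whose letters are in the same relative order.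

To insert a number into a row with increasing entries, append it if it exceeds all entries; otherwise let it replace (\emph{bump}) the smallest larger entry, which is then inserted into the next row. Inserting $x(1),x(2),\dots,x(N)$ in turn, always starting in the first row, produces the tableau $P(x)$. The \emph{recording tableau} $Q(x)$ has the entry $j$ in the box created at the $j$-th step. The map $x\mapsto(P(x),Q(x))$ is a bijection from $S_N$ onto the pairs of standard tableaux of equal shape. So a tableau of shape $\mu$ equals $Q(x)$ for exactly $f^\mu$ permutations $x$, and $\sum_\mu(f^\mu)^2=N!$. By construction, the restriction of $Q(x)$ to $1,\dots,k$ is the recording tableau of the pattern of $x(1)\cdots x(k)$. We also recall that $i\in D(x)$ if and only if $i+1$ lies in a lower row of $Q(x)$ than $i$. We write a tableau as the list of its rows from top to bottom.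

\subsection{Weights, contents and blocks}
From now on $\mathfrak g=\mathfrak{gl}_N$, $U=U(\mathfrak g)$, and $Z$ is the center of $U$. The center of $\mathfrak{gl}_N$ acts by scalars on a simple highest weight module $M$. So the image of $U$ and the space $\mathcal L(M,M)$ are the same for $\mathfrak{gl}_N$ and for $\mathfrak{sl}_N$, and Kostant's problem is unchanged.

We now put $\rho=\rho_N=(0,-1,\dots,-(N-1))$; this differs from the half sum of the positive roots by a multiple of $(1,\dots,1)$. For $a\in\mathbb Z^N$ let $\Delta(a)$ and $L(a)$ be the Verma module and the simple module of highest weight $a-\rho$; we call $a$ the \emph{shifted} highest weight. The group $S_N$ acts on $\mathbb Z^N$ by $(wa)_i=a_{w^{-1}(i)}$, so that the entry $a_j$ moves to position $w(j)$. A vector $a$ is \emph{dominant} if $a_1\ge\dots\ge a_N$ and \emph{regular} if its entries are distinct.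

By Harish-Chandra's theorem, $Z$ acts on $\Delta(a)$ and $\Delta(a')$ by the same character if and only if $a'\in S_Na$. An orbit is described by its \emph{content}, the function $c\colon\mathbb Z\to\mathbb Z_{\ge0}$ with $c_i=\#\{k:a_k=-i\}$, of size $\sum_ic_i=N$. Let $\chi_c$ be the corresponding character of $Z$, let $a_c$ be the dominant vector of content $c$, and let $W_c\subseteq S_N$ be its stabilizer. Let $\mathcal Z_c$ be the category of all $U$-modules that are annihilated by some power of $\ker\chi_c$. We call $\mathcal Z_c$ a block, regular if $a_c$ is regular. There are no nonzero homomorphisms between modules in different blocks. So for a module $M$ that is a finite direct sum of modules in blocks, the summand $\mathrm{pr}_cM\in\mathcal Z_c$ is well defined, and $\mathrm{pr}_c$ is an exact functor on such modules.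

Let $a^0=(-1,\dots,-N)$. We write $\mathcal Z_0$ for its block and put $\Delta_w=\Delta(wa^0)$, $L_w=L(wa^0)$. Since $wa^0-\rho=w\rho-\rho-(1,\dots,1)$, these modules restrict to the $\mathfrak{sl}_N$-modules of highest weight $w\cdot0$. Let $P_w$ be the projective cover of $L_w$ in $\mathcal O$.

We use the following textbook facts on $\mathcal O$; see \cite{Hum}. Modules in $\mathcal O$ have finite length, and $\operatorname{End}L(a)=\mathbb C$. The classes $[\Delta(a)]$ in the Grothendieck group are linearly independent. If $X$ is finite-dimensional, then $[X\otimes\Delta(a)]=\sum_\nu\dim X_\nu\,[\Delta(a+\nu)]$, the sum running over the weights of $X$. The module $P_x$ has a filtration by Verma modules with multiplicities $(P_x:\Delta_v)=[\Delta_v:L_x]$ (BGG reciprocity), and $\Delta_x\subseteq\Delta_v$ if $v\le x$. The ring $\operatorname{End}P_x$ is finite-dimensional and local.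

\subsection{Projective functors}
When we use a finite-dimensional module $X$ to define a functor, $X$ is a semisimple $\mathfrak{gl}_N$-module with integral weights.
\begin{description}
\item[(Ko)] (Kostant) If $M\in\mathcal Z_c$, then $X\otimes M$ is a finite direct sum of modules in blocks $\mathcal Z_{c'}$, where $c'$ is the content of $a_c+\nu$ for a weight $\nu$ of $X$.
\end{description}
A \emph{projective functor} $\mathcal Z_c\to\mathcal Z_{c'}$ is a direct summand of $\mathrm{pr}_{c'}(X\otimes-)$ for some $X$. Projective functors are exact and preserve $\mathcal O$; the identity functor, finite direct sums and compositions of projective functors are projective. By (Ko), a projective functor $F$ is also a direct summand of the functor $X\otimes-$ from $\mathcal Z_c$ to $U$-modules: there are natural maps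
\begin{equation}\label{eq:summand}
F\xrightarrow{\ \iota_F\ }X\otimes-\xrightarrow{\ \pi_F\ }F,\qquad\pi_F\iota_F=1 .
\end{equation}
We write $\operatorname{Nat}(F,G)$ for the natural transformations between functors defined on the whole of $\mathcal Z_c$. For $\alpha\in\operatorname{Nat}(F,G)$ and a functor $H$, the transformations $\alpha H$ and $H\alpha$ have components $\alpha_{HM}$ and $H(\alpha_M)$. We use the following results.
\begin{description}
\item[(BG)] (Bernstein--Gelfand \cite{BG}) A projective functor $F$ on $\mathcal Z_c$ is determined up to isomorphism by the class $[F\Delta(a_c)]$. Every projective functor is a finite direct sum of indecomposable ones. The indecomposable projective endofunctors of $\mathcal Z_0$ are the $\theta_x$, $x\in S_N$, where $\theta_x\Delta_e=P_x$. For a simple reflection $s$ we have $[\theta_s\Delta_v]=[\Delta_v]+[\Delta_{vs}]$, and $\theta_x$ is a direct summand of $\theta_{s_{i_l}}\cdots\theta_{s_{i_1}}$ if $x=s_{i_1}\cdots s_{i_l}$ is reduced. The same holds for every regular block $\mathcal Z_c$, with $a_c$ in place of $a^0$. We abbreviate $\theta_i=\theta_{s_i}$.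
\item[(TR)] (Jantzen; see \cite[Ch.~7]{Hum}) The translation functors $T_c\colon\mathcal Z_0\to\mathcal Z_c$ and $T^c\colon\mathcal Z_c\to\mathcal Z_0$ are biadjoint projective functors. We have $T_c\Delta_w=\Delta(wa_c)$; $T_cL_w=L(wa_c)$ if $w$ is the longest element of $wW_c$, and $T_cL_w=0$ otherwise; and $[T^c\Delta(a_c)]=\sum_{v\in W_c}[\Delta_v]$. Between regular blocks $\mathcal Z_c$ and $\mathcal Z_{c'}$, translation is an equivalence, its inverse is a translation, and it sends $L(wa_c)$ to $L(wa_{c'})$.
\item[(Du)] (Duflo) The annihilator of $\Delta(a_c)$ in $U$ is $U\ker\chi_c$.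
\item[(KL)] By the Kazhdan--Lusztig conjecture, which is a theorem, $\theta_sL_y=0$ if $s\notin D(y)$, and otherwise
\[
[\theta_sL_y]=2[L_y]+\sum_{z:\;s\notin D(z)}\mu(y,z)[L_z].
\]
Here $\mu$ is the Kazhdan--Lusztig $\mu$-function, which is symmetric and vanishes unless $y<z$ or $z<y$. By \cite[\S2]{KL}, if $y<z$, $t\in D(z)\setminus D(y)$ and $\mu(y,z)\ne0$, then $z=yt$; and $\mu(y,yt)=1$ for every simple reflection $t$.
\item[(MS)] (Mazorchuk--Stroppel \cite[Theorem~61]{MS}) In type $A$, Kostant's problem has the same answer for $L_x$ and $L_{x'}$ if $x$ and $x'$ lie in the same Kazhdan--Lusztig left cell, equivalently if $\operatorname{Ann}L_x=\operatorname{Ann}L_{x'}$. In our conventions the left cells of $S_N$ are the fibers of $x\mapsto Q(x)$ (Kazhdan--Lusztig, Joseph, Vogan; see also \cite{Ariki}). Thus the answer for $x$ depends only on $Q(x)$.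
\end{description}
That $Q$, and not $P$, is the right tableau in (MS) agrees with the following check: the set of $s$ with $\theta_sL_x\ne0$ is $D(x)$, it is an invariant of $\operatorname{Ann}L_x$ (the $\tau$-invariant), and $D(x)$ is read off from $Q(x)$. The facts (KL) and (Du) are used only to find negative permutations, and (MS) only in the counting.

From (TR) we get $[T_cT^c\Delta(a_c)]=\sum_{v\in W_c}[\Delta(va_c)]=|W_c|\,[\Delta(a_c)]$, so (BG) gives
\begin{equation}\label{eq:TT}
T_cT^c\cong\mathrm{Id}_{\mathcal Z_c}^{\oplus|W_c|}.
\end{equation}

\section{Kostant's problem and natural transformations}\label{sec:nat}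

An ad-equivariant map from a finite-dimensional module $X$ to $\mathcal L(M,M)$ is the same as a homomorphism $X\otimes M\to M$. An ad-equivariant map from $X$ to $U$ gives such a homomorphism for all modules $M$ at once, that is, a natural transformation. Conversely, a natural transformation on $\mathcal Z_c$ can be evaluated on the module
\[
U_c=U/U\ker\chi_c\in\mathcal Z_c ,
\]
and this produces elements of $U$. The module $U_c$ does not lie in $\mathcal O$, which is why we work with the larger categories $\mathcal Z_c$. If $M$ is annihilated by $\ker\chi_c$, as Verma modules and simple highest weight modules in $\mathcal Z_c$ are, each $v\in M$ gives a homomorphism $\mathrm{ev}_v\colon U_c\to M$, $u\mapsto uv$.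

\begin{proposition}\label{prop:nat}
Let $M\in\mathcal Z_c$ be a simple highest weight module.
\begin{enumerate}
\item[(a)] If $M$ is Kostant positive, then for all projective functors $F,G\colon\mathcal Z_c\to\mathcal Z_{c'}$ the evaluation map $\operatorname{Nat}(F,G)\to\operatorname{Hom}(FM,GM)$ is surjective.
\item[(b)] If $\operatorname{Nat}(F,\mathrm{Id})\to\operatorname{Hom}(FM,M)$ is surjective for every projective endofunctor $F$ of $\mathcal Z_c$, then $M$ is Kostant positive.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $F$ and $G$ be summands of $X\otimes-$ and $Y\otimes-$ as in \eqref{eq:summand}. Given $\varphi\colon FM\to GM$, put $\varphi'=\iota_G\varphi\pi_F\colon X\otimes M\to Y\otimes M$. If a natural transformation $\Psi\colon X\otimes-\to Y\otimes-$ has $\Psi_M=\varphi'$, then $\pi_G\Psi\iota_F\in\operatorname{Nat}(F,G)$ has the value $\varphi$ at $M$. So it suffices to find $\Psi$.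

The composite $Y^*\otimes X\otimes M\xrightarrow{1\otimes\varphi'}Y^*\otimes Y\otimes M\to M$, where the last map is the pairing of $Y^*$ with $Y$, is a $\mathfrak g$-homomorphism. It defines an ad-equivariant map $\varphi^\flat\colon Y^*\otimes X\to\operatorname{End}_{\mathbb C}(M)$, whose image is finite-dimensional and hence lies in $\mathcal L(M,M)$. If $(y_i)$ is a basis of $Y$ with dual basis $(y_i^*)$, then $\varphi'(x\otimes v)=\sum_iy_i\otimes\varphi^\flat(y_i^*\otimes x)v$.

Under the adjoint action, both $U$ and $\mathcal L(M,M)$ are unions of finite-dimensional submodules on which the center of $\mathfrak g$ acts by zero, so they are semisimple by Weyl's theorem. Hence the surjection $U\to\mathcal L(M,M)$ has an ad-equivariant section, and $\varphi^\flat$ lifts to an ad-equivariant map $\kappa\colon Y^*\otimes X\to U$. For any module $M'$, the map $Y^*\otimes X\otimes M'\to M'$, $\xi\otimes v\mapsto\kappa(\xi)v$, is a $\mathfrak g$-homomorphism, because $g\kappa(\xi)v=\kappa(g\xi)v+\kappa(\xi)gv$, and it is natural in $M'$. Since $\sum_iy_i\otimes y_i^*$ is $\mathfrak g$-invariant, the map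
\[
\Psi_{M'}\colon X\otimes M'\to Y\otimes M',\qquad x\otimes v\mapsto\sum_iy_i\otimes\kappa(y_i^*\otimes x)v,
\]
is a $\mathfrak g$-homomorphism as well. It is natural in $M'$, and $\Psi_M=\varphi'$.

(b) Let $X\subseteq\mathcal L(M,M)$ be a finite-dimensional ad-submodule; we show that $X$ lies in the image of $U$. As above, $X$ is semisimple. A nonzero element of $X$ of weight $\nu$ maps some weight space $M_\eta$ nontrivially to $M_{\eta+\nu}$, and the weights of $M$ lie in one coset of the root lattice. So the weights of $X$ are integral, and $F=\mathrm{pr}_c(X\otimes-)$ is a projective endofunctor of $\mathcal Z_c$. The map $X\otimes M\to M$, $x\otimes v\mapsto x(v)$, is a $\mathfrak g$-homomorphism. It vanishes on the summands of $X\otimes M$ outside $\mathcal Z_c$, so it factors through $FM$. By hypothesis it is therefore the value at $M$ of a natural transformation $\beta\colon X\otimes-\to F\to\mathrm{Id}$ on $\mathcal Z_c$. Fix $x\in X$, and let $u\in U$ be a preimage of $\beta_{U_c}(x\otimes1)\in U_c$. For $v\in M$, naturality with respect to $\mathrm{ev}_v$ gives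
\[
x(v)=\beta_M(x\otimes v)=\beta_M(1\otimes\mathrm{ev}_v)(x\otimes1)=\mathrm{ev}_v\,\beta_{U_c}(x\otimes1)=uv .
\]
So $x$ is the image of $u$.
\end{proof}

Note the asymmetry: a positive answer lifts homomorphisms between any two projective functors, while only the target $\mathrm{Id}$ has to be tested to obtain a positive answer. The first application shows that positivity survives translation.

\begin{proposition}\label{prop:translate}
Let $T\colon\mathcal Z_c\to\mathcal Z_{c'}$ be a projective functor with a left adjoint $T'$ such that $TT'\cong\mathrm{Id}^{\oplus l}$ for some $l$. Let $M\in\mathcal Z_c$ be a simple highest weight module such that $TM$ is a simple highest weight module. If $M$ is Kostant positive, then so is $TM$. This applies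
\begin{enumerate}
\item[(i)] to $T=T_{c'}$ and $M=L_w$ with $w$ longest in $wW_{c'}$, and
\item[(ii)] to a translation equivalence $T$ between regular blocks and every simple highest weight module $M$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $f$ be a projective endofunctor of $\mathcal Z_{c'}$ and $\varphi\colon fTM\to TM$. By Proposition~\ref{prop:nat}(b) it suffices to find $\beta\in\operatorname{Nat}(f,\mathrm{Id})$ with $\beta_{TM}=\varphi$. Proposition~\ref{prop:nat}(a), applied to $M$ and the projective functors $fT$ and $T$, gives $\alpha\in\operatorname{Nat}(fT,T)$ with $\alpha_M=\varphi$. This $\alpha$ need not be of the form $\beta T$. We use the adjunction to cancel $T$, at the price of replacing $\mathrm{Id}$ by $TT'$.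

Let $u\colon\mathrm{Id}\to TT'$ and $v\colon T'T\to\mathrm{Id}$ be the unit and the counit; they satisfy the triangle identity $(Tv)(uT)=1_T$. Let $\hat\alpha$ be the composite
\[
f\xrightarrow{\ fu\ }fTT'\xrightarrow{\ \alpha T'\ }TT' .
\]
Naturality of $\alpha$ with respect to the maps $v_{M'}\colon T'TM'\to M'$ reads $(Tv)(\alpha T'T)=\alpha\,(fTv)$. Therefore
\[
(Tv)(\hat\alpha T)=(Tv)(\alpha T'T)(fuT)=\alpha\,(fTv)(fuT)=\alpha\circ f\big((Tv)(uT)\big)=\alpha .
\]
Let $\iota_h\colon\mathrm{Id}\to TT'$ and $\pi_h\colon TT'\to\mathrm{Id}$, $1\le h\le l$, be the inclusions and projections of the decomposition of $TT'$, and put $\beta_h=\pi_h\hat\alpha\in\operatorname{Nat}(f,\mathrm{Id})$. Then $\hat\alpha=\sum_h\iota_h\beta_h$, and so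
\[
\alpha=\sum_h\zeta_h\circ(\beta_hT),\qquad\zeta_h=(Tv)(\iota_hT)\in\operatorname{Nat}(T,T).
\]
Since $TM$ is a simple highest weight module, $(\zeta_h)_M$ is a scalar $q_h$. Hence $\varphi=\alpha_M=\sum_hq_h(\beta_h)_{TM}$, and $\beta=\sum_hq_h\beta_h$ has the required property.

In case (i) the hypotheses hold by (TR) and \eqref{eq:TT}. In case (ii) take for $T'$ the inverse equivalence and $l=1$.
\end{proof}

The second application is a test for negativity: a Kostant positive module cannot confuse two different indecomposable projective functors, unless it is killed by both.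

\begin{proposition}\label{prop:test}
Let $x,x',y\in S_N$ with $x\ne x'$. If $\theta_xL_y\cong\theta_{x'}L_y\ne0$, then $y$ is Kostant negative.
\end{proposition}

\begin{proof}
Suppose that $y$ is Kostant positive and $\theta_xL_y\cong\theta_{x'}L_y$; we show that $\theta_xL_y=0$. By Proposition~\ref{prop:nat}(a), a pair of mutually inverse isomorphisms lifts to $\alpha\colon\theta_x\to\theta_{x'}$ and $\alpha'\colon\theta_{x'}\to\theta_x$. In the finite-dimensional local ring $\operatorname{End}P_x$, the element $(\alpha'\alpha)_{\Delta_e}$ is invertible or nilpotent. If it were invertible, $P_x$ would be a direct summand of the indecomposable module $P_{x'}$, which forces $x=x'$. So there is a power $\delta=(\alpha'\alpha)^k$ with $\delta_{\Delta_e}=0$, while $\delta_{L_y}$ is the identity of $\theta_xL_y$. It remains to show that $\delta_{L_y}=0$.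

Let $c$ be the content of $a^0$. Let $\theta_x$ be a summand of $X\otimes-$ via $\iota,\pi$ as in \eqref{eq:summand}, and put $\mathcal D=\iota\delta\pi$, an endomorphism of $X\otimes-$ with $\mathcal D_{\Delta_e}=0$. For $v\in\Delta_e$, naturality gives $(1\otimes\mathrm{ev}_v)\mathcal D_{U_c}=\mathcal D_{\Delta_e}(1\otimes\mathrm{ev}_v)=0$. Expanding an element of $X\otimes U_c$ in a basis of $X$ shows that $\bigcap_v\ker(1\otimes\mathrm{ev}_v)=X\otimes\bigcap_v\ker\mathrm{ev}_v$, and this is zero because $U_c$ acts faithfully on $\Delta_e$ by (Du). So $\mathcal D_{U_c}=0$. For $v\in L_y$ and $\xi\in X$, naturality now gives $\mathcal D_{L_y}(\xi\otimes v)=(1\otimes\mathrm{ev}_v)\mathcal D_{U_c}(\xi\otimes1)=0$. Hence $\mathcal D_{L_y}=0$ and $\delta_{L_y}=\pi_{L_y}\mathcal D_{L_y}\iota_{L_y}=0$.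
\end{proof}

\section{Kostant negative permutations}\label{sec:negative}

To apply Proposition~\ref{prop:test} we need modules $\theta_xL_y$ that can be computed up to isomorphism, not merely in the Grothendieck group. Two lemmas provide them: for some $x$ the functor $\theta_x$ is a composition of functors $\theta_i$, and for adjacent $i,j$ the module $\theta_j\theta_iL_y$ often simplifies.

\begin{lemma}\label{lem:distinct}
If $i_1,\dots,i_l$ are distinct and $x=s_{i_1}\cdots s_{i_l}$, then $\theta_{i_l}\cdots\theta_{i_1}\cong\theta_x$. In particular, $\theta_i\theta_j\cong\theta_j\theta_i$ if $|i-j|>1$.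
\end{lemma}

\begin{proof}
A word in distinct simple reflections is reduced: the reduced expressions of $s_{i_1}\cdots s_{i_{k-1}}$ involve only $s_{i_1},\dots,s_{i_{k-1}}$, so none of them ends in $s_{i_k}$, and multiplying by $s_{i_k}$ increases the length. The same applies to each of the $2^l$ subwords, and since all reduced expressions of an element involve the same simple reflections, the subwords give $2^l$ distinct elements. These are the $v\le x$. By (BG), $[\theta_{i_l}\cdots\theta_{i_1}\Delta_e]=\sum_{v\le x}[\Delta_v]$ and $\theta_{i_l}\cdots\theta_{i_1}\cong\theta_x\oplus G$ with $G$ projective. Now $(P_x:\Delta_v)=[\Delta_v:L_x]\ge1$ for all $v\le x$, because $\Delta_x\subseteq\Delta_v$, and $[G\Delta_e]$ is a nonnegative combination of classes of Verma modules. Comparing coefficients gives $[G\Delta_e]=0$, so $G=0$ by (BG). The last claim follows from $s_is_j=s_js_i$.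
\end{proof}

Let $|i-j|=1$, $i\in D(y)$ and $j\notin D(y)$. Exactly one of $ys_i$, $ys_j$ has $j$ but not $i$ in its descent set; we denote it by $y^{i\to j}$. Indeed, let $\mathsf u,\mathsf v,\mathsf w$ be the letters of $y$ in the three positions starting at $\min(i,j)$. The two candidates have $\mathsf{vuw}$ and $\mathsf{uwv}$ in these positions. If $j=i-1$, then $\mathsf u<\mathsf v>\mathsf w$ and we want the form high--low--high; if $j=i+1$, then $\mathsf u>\mathsf v<\mathsf w$ and we want the form low--high--low. Inspecting the candidates gives the rule
\begin{equation}\label{eq:rule}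
\begin{array}{ll}
j=i-1:&\mathsf{uvw}\mapsto\mathsf{vuw}\ \text{ if }\mathsf u<\mathsf w,\qquad\mathsf{uvw}\mapsto\mathsf{uwv}\ \text{ if }\mathsf u>\mathsf w;\\[2pt]
j=i+1:&\mathsf{uvw}\mapsto\mathsf{uwv}\ \text{ if }\mathsf u<\mathsf w,\qquad\mathsf{uvw}\mapsto\mathsf{vuw}\ \text{ if }\mathsf u>\mathsf w,
\end{array}
\end{equation}
and in each case the other candidate is increasing or decreasing in the three positions.

\begin{lemma}\label{lem:move}
Let $|i-j|=1$, $i\in D(y)$, $j\notin D(y)$, and $z=y^{i\to j}$. Then $\theta_j\theta_iL_y\cong\theta_jL_z\ne0$.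
\end{lemma}

\begin{proof}
By (KL), the composition factors of $\theta_iL_y$ are $L_y$, twice, and the $L_{z'}$ with $i\notin D(z')$, with multiplicity $\mu(y,z')$. The functor $\theta_j$ kills $L_y$ and all $L_{z'}$ with $j\notin D(z')$. Let $\mu(y,z')\ne0$, $i\notin D(z')$ and $j\in D(z')$. If $z'>y$, then $j\in D(z')\setminus D(y)$ gives $z'=ys_j$. If $z'<y$, then $i\in D(y)\setminus D(z')$ gives $y=z's_i$, that is, $z'=ys_i$. So $z'=z$, and $\mu(y,z)=1$. Thus there are submodules $A\subset B\subseteq\theta_iL_y$ with $B/A\cong L_z$ such that $\theta_j$ kills all composition factors of $A$ and of $\theta_iL_y/B$. By exactness, $\theta_j\theta_iL_y\cong\theta_jB\cong\theta_jL_z$, which is nonzero since $j\in D(z)$.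
\end{proof}

A coincidence as in Proposition~\ref{prop:test} arises when two different moves, or sequences of moves, lead to the same permutation. The simplest case is $y=2143$, where $y^{1\to2}=y^{3\to2}=2413$.

\begin{proposition}\label{prop:2143}
If $y(i)\,y(i+1)\,y(i+2)\,y(i+3)$ has pattern $2143$ or $3142$ for some $i$, then $y$ is Kostant negative.
\end{proposition}

\begin{proof}
We have $i,i+2\in D(y)$ and $i+1\notin D(y)$. Put $z=ys_{i+1}$. In the same four positions $z$ has pattern $2413$ or $3412$, so $i+1\in D(z)$ and $i,i+2\notin D(z)$. Hence $z=y^{i\to i+1}=y^{i+2\to i+1}$, and Lemma~\ref{lem:move} gives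
\[
\theta_{i+1}\theta_iL_y\cong\theta_{i+1}L_z\cong\theta_{i+1}\theta_{i+2}L_y\ne0 .
\]
By Lemma~\ref{lem:distinct} this reads $\theta_{s_is_{i+1}}L_y\cong\theta_{s_{i+2}s_{i+1}}L_y\ne0$. Since $s_is_{i+1}\ne s_{i+2}s_{i+1}$, Proposition~\ref{prop:test} applies.
\end{proof}

To treat hook shapes $\lambda$ we need a second source of negativity. It is used only for the part of Theorem~\ref{thm:all}(a) that concerns $(3,1,1)$. The model is $y=14325$: the moves $2\to1$ and $3\to4$ can be made in either order, $14325\mapsto41325\mapsto41352$ and $14325\mapsto14352\mapsto41352$, with the same result, although $s_2$ and $s_3$ do not commute.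

\begin{proposition}\label{prop:311}
If the restriction of $Q(y)$ to $1,\dots,5$ has rows $(1\,2\,5),(3),(4)$, then $y$ is Kostant negative.
\end{proposition}

\begin{proof}
Let $\mathsf a,\mathsf b,\mathsf c,\mathsf d,\mathsf e$ be the first five letters of $y$. The descents read off from $Q(y)$ give $\mathsf a<\mathsf b>\mathsf c>\mathsf d<\mathsf e$. After four insertions the first row is $(\mathsf d,\mathsf c)$ if $\mathsf d<\mathsf a<\mathsf c$, it is $(\mathsf a,\mathsf d)$ if $\mathsf a<\mathsf d$, and it is $(\mathsf d,\mathsf b)$ if $\mathsf c<\mathsf a$. The letter $\mathsf e$ is appended to this row, so $\mathsf e>\mathsf c$ in the first case and $\mathsf e>\mathsf b$ in the third. Consequently one of the following holds: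
\[
\text{(I) }\ \mathsf a<\mathsf c<\mathsf e;\qquad
\text{(II) }\ \mathsf a<\mathsf d<\mathsf e<\mathsf c;\qquad
\text{(III) }\ \mathsf c<\mathsf a<\mathsf b<\mathsf e .
\]
The move $2\to1$ acts on positions $1,2,3$ and the move $3\to4$ on positions $3,4,5$. Put $y'=y^{2\to1}$ and $y''=y^{3\to4}$. The rule \eqref{eq:rule} gives the following first five letters; next to each word stands the comparison of the outer letters $\mathsf u,\mathsf w$ that decides the move.
\[
\begin{array}{c|ll|ll}
&y'&(y')^{3\to4}&y''&(y'')^{2\to1}\\\hline
\text{(I)}&\mathsf{bacde}\ \ (\mathsf a<\mathsf c)&\mathsf{baced}\ \ (\mathsf c<\mathsf e)&\mathsf{abced}\ \ (\mathsf c<\mathsf e)&\mathsf{baced}\ \ (\mathsf a<\mathsf c)\\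
\text{(II)}&\mathsf{bacde}\ \ (\mathsf a<\mathsf c)&\mathsf{badce}\ \ (\mathsf c>\mathsf e)&\mathsf{abdce}\ \ (\mathsf c>\mathsf e)&\mathsf{badce}\ \ (\mathsf a<\mathsf d)\\
\text{(III)}&\mathsf{acbde}\ \ (\mathsf a>\mathsf c)&\mathsf{acbed}\ \ (\mathsf b<\mathsf e)&\mathsf{abced}\ \ (\mathsf c<\mathsf e)&\mathsf{acbed}\ \ (\mathsf a>\mathsf c)
\end{array}
\]
The second moves are defined: $y'$ has $\mathsf c>\mathsf d<\mathsf e$ or $\mathsf b>\mathsf d<\mathsf e$ in positions $3,4,5$, and $y''$ has $\mathsf a<\mathsf b>\mathsf c$ or $\mathsf a<\mathsf b>\mathsf d$ in positions $1,2,3$. In each case $(y')^{3\to4}=(y'')^{2\to1}$. Call this permutation $z$; then $4\in D(z)$ by the first description and $1\in D(z)$ by the second. Since $\theta_1$ commutes with $\theta_3,\theta_4$, and $\theta_4$ commutes with $\theta_1,\theta_2$, Lemma~\ref{lem:move} gives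
\begin{align*}
\theta_4\theta_3\theta_1\theta_2L_y&\cong\theta_4\theta_3\theta_1L_{y'}\cong\theta_1\theta_4\theta_3L_{y'}\cong\theta_1\theta_4L_z,\\
\theta_1\theta_2\theta_4\theta_3L_y&\cong\theta_1\theta_2\theta_4L_{y''}\cong\theta_4\theta_1\theta_2L_{y''}\cong\theta_4\theta_1L_z\cong\theta_1\theta_4L_z .
\end{align*}
The module $\theta_1\theta_4L_z$ is nonzero, because $L_z$ is a composition factor of $\theta_4L_z$ and $\theta_1L_z\ne0$. By Lemma~\ref{lem:distinct}, $\theta_xL_y\cong\theta_{x'}L_y\ne0$ for $x=s_2s_1s_3s_4$ and $x'=s_3s_4s_2s_1$. These are different, as $x(1)=3$ and $x'(1)=4$. Proposition~\ref{prop:test} applies.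
\end{proof}

\section{Parabolic induction with frozen entries}\label{sec:ind}

Let $N=n+m$. We want to find the representation theory of $\mathfrak{gl}_m$ inside that of $\mathfrak{gl}_N$. The idea is a pigeonhole argument. Consider shifted weights $a=(a_1,\dots,a_n\,|\,b)$ all of whose entries lie in $\{-1,\dots,-n\}$. If a module is locally finite over the upper left block $\mathfrak{gl}_n$, the first $n$ entries of its shifted highest weights are strictly decreasing, so they are forced to form the vector
\[
\varpi=(-1,\dots,-n).
\]
The first $n$ entries are frozen, and only $b\in\mathbb Z^m$ can vary. Since $N>n$, such weights are singular; this is why the proof leaves the principal block.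

\subsection{The functors}
Bars denote objects for $\mathfrak{gl}_m$. Let $\mathfrak p=\mathfrak l\oplus\mathfrak n^+$ be the parabolic subalgebra of block upper triangular matrices with Levi factor $\mathfrak l=\mathfrak{gl}_n\oplus\mathfrak{gl}_m$, and let $\mathfrak n^-$ be the opposite nilradical. Let $\det_n^{k}$ be the one-dimensional $\mathfrak{gl}_n$-module on which a matrix acts by $k$ times its trace. For a $\mathfrak{gl}_n$-module $A$ and a $\mathfrak{gl}_m$-module $M$ put
\[
\operatorname{Ind}_AM=U\otimes_{U(\mathfrak p)}\big(A\boxtimes(M\otimes\det{}_m^{\,n})\big),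
\]
where $\boxtimes$ is the outer tensor product and $\mathfrak n^+$ acts by zero on it. By the PBW theorem, induction from $\mathfrak p$ is $U(\mathfrak n^-)\otimes-$ on vector spaces, so it is exact. The twist by $\det_m^n$ compensates a shift: since $\rho_N=(\rho_n\,|\,\rho_m-n)$, where $n$ is subtracted from each entry, we have
\begin{equation}\label{eq:shift}
(e\,|\,b)-\rho_N=(e-\rho_n\,|\,b-\rho_m+n)\qquad(e\in\mathbb Z^n,\ b\in\mathbb Z^m).
\end{equation}
So shifted highest weights are simply concatenated. The module $\det_n^{-1}$ has shifted highest weight $\varpi$, and we put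
\[
Y_M=\det{}_n^{-1}\boxtimes(M\otimes\det{}_m^{\,n}),\qquad\operatorname{Ind}M=U\otimes_{U(\mathfrak p)}Y_M .
\]

Let $\varepsilon_i$ be the function on $\mathbb Z$ with value $1$ at $i$ and $0$ elsewhere, let $\alpha_i=\varepsilon_i-\varepsilon_{i+1}$, and let $1^n=\varepsilon_1+\dots+\varepsilon_n$ be the content of $\varpi$. Let $V=\mathbb C^N$. For $1\le i\le n-1$ define projective functors on each $\mathcal Z_c$ by
\[
E_i=\mathrm{pr}_{c+\alpha_i}(V\otimes-),\qquad F_i=\mathrm{pr}_{c-\alpha_i}(V^*\otimes-),
\]
where the functor is zero if the target function has a negative value. The weights of $V$ are the unit vectors, so $[V\otimes\Delta(a)]$ is the sum over all ways of raising one entry of $a$ by $1$. Raising an entry $-(j+1)$ to $-j$ adds $\alpha_j$ to the content. Hence $[E_i\Delta(a)]$ is the sum of the $[\Delta(a')]$ over all ways of changing one entry $-(i+1)$ of $a$ to $-i$. In the same way, with $V^*$ lowering one entry by $1$, $[F_i\Delta(a)]$ is the sum over all ways of changing one entry $-i$ to $-(i+1)$. The functors $\bar E_i,\bar F_i$ for $\mathfrak{gl}_m$ are defined by the same formulas with $\mathbb C^m$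 in place of $V$.

\subsection{A small case}\label{sec:small}
Let $n=3$, $m=2$, $p=(1,3)$ and $y=21$, so that $\tilde w=\tilde w(p,y)=51243$. Let $c=1^3+\varepsilon_1+\varepsilon_3$; then $a_c=(-1,-1,-2,-3,-3)$ and $W_c=\langle s_1,s_4\rangle$. Moving the $j$-th entry of $a_c$ to position $\tilde w(j)$ gives
\[
\tilde wa_c=(-1,-2,-3\,|\,{-3},-1)=(\varpi\,|\,yb^0),\qquad b^0=(-1,-3).
\]
Since $1,4\in D(\tilde w)$, the element $\tilde w$ is longest in $\tilde wW_c$, and $T_cL_{\tilde w}=L(\varpi\,|\,yb^0)$. We shall see that this module is $\operatorname{Ind}\bar L(yb^0)$. The vector $b^0$ is regular and dominant, so its block is equivalent to the principal block of $\mathfrak{gl}_2$, with $\bar L(yb^0)$ corresponding to $\bar L_y$.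

The functor $\bar\theta_1$ on the block of $b^0$ makes the two entries of $b^0$ interact, although the values $1$ and $3$ are not adjacent. Let us find a projective functor for $\mathfrak{gl}_5$ that does the same on induced modules. For $e\in\mathbb Z^3$ and $b\in\mathbb Z^2$ put $\langle e\,|\,b\rangle=\sum_{w\in S_3}\operatorname{sgn}(w)[\Delta(we\,|\,b)]$. This vanishes if $e$ has a repeated entry. By Weyl's character formula for $\det_3^{-1}$, exactness of induction and \eqref{eq:shift}, $[\operatorname{Ind}\bar\Delta(b)]=\langle\varpi\,|\,b\rangle$. The functors $E_i,F_i$ act on $\langle e\,|\,b\rangle$ by changing one entry of $e$ or of $b$. We compute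
\begin{align*}
E_2\langle\varpi\,|\,{-1},-3\rangle&=\langle-1,-2,-2\,|\,{-1},-3\rangle+\langle\varpi\,|\,{-1},-2\rangle=\langle\varpi\,|\,{-1},-2\rangle,\\
E_1\langle\varpi\,|\,{-1},-2\rangle&=\langle-1,-1,-3\,|\,{-1},-2\rangle+\langle\varpi\,|\,{-1},-1\rangle=\langle\varpi\,|\,{-1},-1\rangle,\\
F_1\langle\varpi\,|\,{-1},-1\rangle&=\langle\varpi\,|\,{-2},-1\rangle+\langle\varpi\,|\,{-1},-2\rangle,\\
F_2F_1\langle\varpi\,|\,{-1},-1\rangle&=\langle\varpi\,|\,{-3},-1\rangle+\langle\varpi\,|\,{-1},-3\rangle,
\end{align*}
where in the last two lines we omitted the vanishing terms with $e=(-2,-2,-3)$ and $e=(-1,-3,-3)$. Every attempt to move an entry of $\varpi$ creates a repetition. So $\Phi=F_2F_1E_1E_2$ sends $[\operatorname{Ind}\bar\Delta(b^0)]$ to $[\operatorname{Ind}\bar\Delta(b^0)]+[\operatorname{Ind}\bar\Delta(s_1b^0)]=[\operatorname{Ind}\bar\theta_1\bar\Delta(b^0)]$. The entry $-3$ travels to $-1$ across the frozen entry $-2$ without noticing it, and the length of the journey plays no role. This is the interaction at a distance that the heuristic of the introduction misses.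

For Proposition~\ref{prop:nat} we need these identities as isomorphisms of functors on the categories $\overline{\mathcal Z}_\gamma$, and we need to know that $\operatorname{Ind}$ loses no homomorphisms. The rest of this section proves this.

\subsection{Properties of $\operatorname{Ind}$}
Let $z_0=\operatorname{diag}(1^n,0^m)\in\mathfrak l$. It is central in $\mathfrak l$, and $\operatorname{ad}z_0$ acts on $\mathfrak n^\pm$ by $\pm1$.

\begin{lemma}\label{lem:central}
Let $A$ be a simple finite-dimensional $\mathfrak{gl}_n$-module whose shifted highest weight has content $\delta$, let $\gamma'$ be a content of size $m$, and let $M\in\overline{\mathcal Z}_{\gamma'}$. Then $\operatorname{Ind}_AM\in\mathcal Z_{\delta+\gamma'}$. In particular, $\operatorname{Ind}$ maps $\overline{\mathcal Z}_{\gamma'}$ to $\mathcal Z_{1^n+\gamma'}$.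
\end{lemma}

\begin{proof}
Let $U_0$ be the centralizer of $z_0$ in $U$. In a PBW monomial in $U(\mathfrak n^-)U(\mathfrak l)U(\mathfrak n^+)$ that lies in $U_0$, the numbers of factors from $\mathfrak n^-$ and from $\mathfrak n^+$ agree. So $U_0=U(\mathfrak l)\oplus(U_0\cap U\mathfrak n^+)$, and both summands are stable under $\operatorname{ad}\mathfrak l$. The projection to $U(\mathfrak l)$ therefore restricts to a map $\psi$ from $Z$ to the center $Z(\mathfrak l)=Z(\mathfrak{gl}_n)\otimes Z(\mathfrak{gl}_m)$ of $U(\mathfrak l)$, with $z-\psi(z)\in U\mathfrak n^+$. On $\operatorname{Ind}_AM$ we get $z(u\otimes y)=uz\otimes y=u\otimes\psi(z)y$.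

Let $e$ be the shifted highest weight of $A$, let $b$ have content $\gamma'$, and let $\chi^{\mathfrak l}=\chi'\otimes\chi''$ be the character of $Z(\mathfrak l)$ on $A\boxtimes(\bar\Delta(b)\otimes\det_m^n)$. By \eqref{eq:shift}, the highest weight vector $v$ of $\Delta(e\,|\,b)$ generates over $\mathfrak l$ a highest weight module of the same highest weight, so $\chi_{\delta+\gamma'}(z)v=zv=\psi(z)v=\chi^{\mathfrak l}(\psi(z))v$. Hence $\psi(\ker\chi_{\delta+\gamma'})\subseteq\ker\chi^{\mathfrak l}$. The ideal $\ker\chi^{\mathfrak l}$ is generated by $\ker\chi'$, which kills $A$, and $\ker\chi''$, some power $k$ of which kills $M\otimes\det_m^n$. So $(\ker\chi^{\mathfrak l})^k$ kills $A\boxtimes(M\otimes\det_m^n)$, and $z_1\cdots z_k(u\otimes y)=u\otimes\psi(z_1)\cdots\psi(z_k)y=0$ for $z_1,\dots,z_k\in\ker\chi_{\delta+\gamma'}$.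
\end{proof}

\begin{lemma}\label{lem:ff}
The functor $\operatorname{Ind}$ is fully faithful.
\end{lemma}

\begin{proof}
The element $z_0$ acts on $Y_M$ by the scalar $-n$. On $\operatorname{Ind}M'=U(\mathfrak n^-)\otimes Y_{M'}$ it acts with eigenvalues $-n-j$, $j\ge0$, and the eigenspace for $-n$ is $1\otimes Y_{M'}$, which $\mathfrak n^+$ kills. So a $\mathfrak p$-homomorphism $Y_M\to\operatorname{Ind}M'$ is the same as an $\mathfrak l$-homomorphism $Y_M\to Y_{M'}$, and
\[
\operatorname{Hom}_{\mathfrak g}(\operatorname{Ind}M,\operatorname{Ind}M')=\operatorname{Hom}_{\mathfrak p}(Y_M,\operatorname{Ind}M')=\operatorname{Hom}_{\mathfrak l}(Y_M,Y_{M'})=\operatorname{Hom}_{\mathfrak{gl}_m}(M,M').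
\]
The inverse of this bijection sends $\varphi$ to $\operatorname{Ind}\varphi$.
\end{proof}

From now on $\gamma$ is a content of size $m$ \emph{supported on} $\{1,\dots,n\}$. The next two lemmas need this hypothesis.

\begin{lemma}\label{lem:simple}
If $b$ has content $\gamma$, then $\operatorname{Ind}\bar L(b)\cong L(\varpi\,|\,b)$.
\end{lemma}

\begin{proof}
Put $Y=Y_{\bar L(b)}$, a simple $\mathfrak l$-module. The module $I=\operatorname{Ind}\bar L(b)$ is generated by a highest weight vector of weight $(\varpi\,|\,b)-\rho$, so it lies in $\mathcal O$ and in $\mathcal Z_{1^n+\gamma}$. It is locally finite over $\mathfrak{gl}_n$, because $U$ is locally finite under $\operatorname{ad}\mathfrak{gl}_n$ and $\mathfrak{gl}_n$ acts on $Y$ by scalars. Let $R\ne0$ be a submodule of $I$ and $L(a)\subseteq R$ a simple submodule. The highest weight vector of $L(a)$ generates a finite-dimensional $\mathfrak{gl}_n$-module, so the first $n$ entries of $a-\rho$ are weakly decreasing, that is, $a_1>\dots>a_n$. The content of $a$ is $1^n+\gamma$, so all entries of $a$ lie in $\{-1,\dots,-n\}$, and therefore $(a_1,\dots,a_n)=\varpi$.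 The first $n$ entries of $a-\rho$ are then equal to $-1$, so $z_0$ acts on the highest weight vector of $L(a)$ by $-n$, and this vector lies in $1\otimes Y$. Thus $R\cap(1\otimes Y)$ is a nonzero $\mathfrak l$-submodule of $1\otimes Y$, hence all of it, and $R=I$. So $I$ is simple.
\end{proof}

\begin{lemma}\label{lem:EF}
For $1\le i\le n-1$ there are isomorphisms of functors on $\overline{\mathcal Z}_\gamma$
\[
E_i\operatorname{Ind}\cong\operatorname{Ind}\bar E_i,\qquad F_i\operatorname{Ind}\cong\operatorname{Ind}\bar F_i .
\]
Consequently, for every word $f$ in the functors $E_i,F_i$ with $1\le i\le n-1$, and the same word $\bar f$ in the $\bar E_i,\bar F_i$, we have $f\operatorname{Ind}\cong\operatorname{Ind}\bar f$ on $\overline{\mathcal Z}_\gamma$.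
\end{lemma}

\begin{proof}
The tensor identity gives $V\otimes\operatorname{Ind}M\cong U\otimes_{U(\mathfrak p)}(V\otimes Y_M)$, naturally in $M$. The span $\mathbb C^n$ of the first $n$ basis vectors of $V$ is a $\mathfrak p$-submodule with quotient $\mathbb C^m$, and $\mathfrak n^+$ acts by zero on both. Tensoring $0\to\mathbb C^n\to V\to\mathbb C^m\to0$ with $Y_M$ and inducing gives an exact sequence, natural in $M$,
\[
0\to\operatorname{Ind}_AM\to V\otimes\operatorname{Ind}M\to\operatorname{Ind}(\mathbb C^m\otimes M)\to0,\qquad A=\mathbb C^n\otimes\det{}_n^{-1}.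
\]
We apply the exact functor $\mathrm{pr}_{c'}$ with $c'=1^n+\gamma+\alpha_i$; the middle term becomes $E_i\operatorname{Ind}M$. The module $A$ is simple of highest weight $(0,-1,\dots,-1)$, so its shifted highest weight is $(0,-2,\dots,-n)$. By Lemma~\ref{lem:central} the first term lies in a block whose content is positive at $0$, whereas $c'$ vanishes at $0$. So the first term is killed. By (Ko), $\mathbb C^m\otimes M$ is a finite direct sum of modules in blocks $\overline{\mathcal Z}_{\gamma'}$, and $\operatorname{Ind}$ maps the summand for $\gamma'$ to $\mathcal Z_{1^n+\gamma'}$. So $\mathrm{pr}_{c'}$ retains exactly the summand with $\gamma'=\gamma+\alpha_i$, and the last term becomes $\operatorname{Ind}\bar E_iM$; if $\gamma+\alpha_i$ has a negative value, both are zero. This proves the first isomorphism.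

For $F_i$, dualize the sequence to $0\to(\mathbb C^m)^*\to V^*\to(\mathbb C^n)^*\to0$. This gives
\[
0\to\operatorname{Ind}\big((\mathbb C^m)^*\otimes M\big)\to V^*\otimes\operatorname{Ind}M\to\operatorname{Ind}_{A'}M\to0,\qquad A'=(\mathbb C^n)^*\otimes\det{}_n^{-1}.
\]
The module $A'$ is simple of highest weight $(-1,\dots,-1,-2)$, with shifted highest weight $(-1,\dots,-(n-1),-(n+1))$. So the last term lies in a block whose content is positive at $n+1$, whereas $1^n+\gamma-\alpha_i$ vanishes there, and it is killed by the projection. The first term projects to $\operatorname{Ind}\bar F_iM$ by (Ko) and Lemma~\ref{lem:central}.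

Since $1\le i\le n-1$, the contents $\gamma\pm\alpha_i$ are again supported on $\{1,\dots,n\}$, so the isomorphisms can be applied letter by letter.
\end{proof}

\begin{remark}
Without the hypothesis on the support, Lemma~\ref{lem:simple} fails. For $n=m=1$ the algebra $\mathfrak p$ is the Borel subalgebra of $\mathfrak{gl}_2$ and $\operatorname{Ind}\bar L(b)=\Delta(-1,b)$. For $b=-1$ this module is simple, but for $b=-2$ it is $\Delta_e$, which has the one-dimensional quotient $L_e$.
\end{remark}

\section{Proof of Theorem~\ref{thm:transfer}}\label{sec:transfer}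

Fix $p$ and $y$, and put
\[
\gamma=\varepsilon_{p_1}+\dots+\varepsilon_{p_m},\qquad c=1^n+\gamma,\qquad b^0=(-p_1,\dots,-p_m),\qquad M=\bar L(yb^0)\in\overline{\mathcal Z}_\gamma .
\]
Since $p_1<\dots<p_m$, the vector $b^0$ is regular and dominant, so $\overline{\mathcal Z}_\gamma$ is a regular block; since $1\le p_k\le n$, the content $\gamma$ is supported on $\{1,\dots,n\}$. Let $\tilde w=\tilde w(p,y)$. We pass positivity along the chain
\[
L_{\tilde w}\ \leadsto\ T_cL_{\tilde w}\cong\operatorname{Ind}M\ \leadsto\ M\ \leadsto\ \bar L_y .
\]

\begin{lemma}\label{lem:identify}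
The permutation $\tilde w$ is the longest element of $\tilde wW_c$, and $T_cL_{\tilde w}\cong\operatorname{Ind}M$.
\end{lemma}

\begin{proof}
In $a=(\varpi\,|\,yb^0)$ the entry $-i$ occurs at position $i$ and, if $i=p_k$, also at position $n+y(k)$, because the $k$-th entry of $b^0$ moves to position $y(k)$ of $yb^0$. In $a_c$ the positions of $-1,-2,\dots,-n$ form consecutive intervals $J_1,\dots,J_n$, where $J_i$ has two elements if $i\in\{p_1,\dots,p_m\}$ and one otherwise. We have $wa_c=a$ if and only if $w$ maps each $J_i$ onto the set of positions of $-i$ in $a$. These $w$ form one coset $wW_c$, and its longest element is the one that is decreasing on each $J_i$. Its word lists, for $i=1,\dots,n$, the letter $i$ if $i\notin\{p_1,\dots,p_m\}$, and the letters $n+y(k),\,p_k$ if $i=p_k$. This is the word of $\tilde w$. By (TR) and Lemma~\ref{lem:simple}, $T_cL_{\tilde w}\cong L(a)\cong\operatorname{Ind}M$.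
\end{proof}

To descend from $\operatorname{Ind}M$ to $M$ by Proposition~\ref{prop:nat}(b), we must handle every projective endofunctor of $\overline{\mathcal Z}_\gamma$. Lemma~\ref{lem:EF} lifts only words in the $\bar E_i,\bar F_i$ to $\mathfrak{gl}_N$, but these suffice up to direct summands.

\begin{lemma}\label{lem:realize}
Let $F$ be a projective endofunctor of $\overline{\mathcal Z}_\gamma$. There are projective endofunctors $\bar f$ of $\overline{\mathcal Z}_\gamma$ and $f$ of $\mathcal Z_c$ such that $F$ is a direct summand of $\bar f$ and $f\operatorname{Ind}\cong\operatorname{Ind}\bar f$ on $\overline{\mathcal Z}_\gamma$.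
\end{lemma}

\begin{proof}
For $1\le k\le m-1$ put
\[
\Phi_k=F_{p_{k+1}-1}\cdots F_{p_k+1}F_{p_k}\;E_{p_k}E_{p_k+1}\cdots E_{p_{k+1}-1},
\]
an endofunctor of $\mathcal Z_c$, and let $\bar\Phi_k$ be the same word on $\overline{\mathcal Z}_\gamma$. All indices lie between $1$ and $n-1$. We compute $[\bar\Phi_k\bar\Delta(b^0)]$. No entry of $b^0$ lies strictly between $-p_{k+1}$ and $-p_k$, so each $\bar E$ finds exactly one entry to change, and together they move the entry $-p_{k+1}$ to $-p_k$. Then $\bar F_{p_k}$ changes one of the two entries $-p_k$, in positions $k$ and $k+1$, and the remaining $\bar F$'s move this entry on to $-p_{k+1}$. Hence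
\[
[\bar\Phi_k\bar\Delta(b^0)]=[\bar\Delta(b^0)]+[\bar\Delta(s_kb^0)]=[\bar\theta_k\bar\Delta(b^0)],
\]
and $\bar\Phi_k\cong\bar\theta_k$ by (BG). Again by (BG), $F$ is a finite direct sum of functors $\bar\theta_x$, and each $\bar\theta_x$ is a summand of a word in the $\bar\theta_k$ (the empty word for $x=e$). So $F$ is a summand of a finite direct sum $\bar f$ of words in the $\bar\Phi_k$. Let $f$ be the same sum of words in the $\Phi_k$, and apply Lemma~\ref{lem:EF}.
\end{proof}

The summand $F$ itself need not be lifted. This is the advantage of Proposition~\ref{prop:nat} over a test such as Proposition~\ref{prop:test}, which would require us to decompose $f$ into indecomposable functors for $\mathfrak{gl}_N$.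

\begin{proposition}\label{prop:descend}
If $\operatorname{Ind}M$ is Kostant positive, then $M$ is Kostant positive.
\end{proposition}

\begin{proof}
Let $F$ be a projective endofunctor of $\overline{\mathcal Z}_\gamma$ and $\varphi\colon FM\to M$. Choose $\bar f$, $f$ and an isomorphism $\omega\colon\operatorname{Ind}\bar f\to f\operatorname{Ind}$ as in Lemma~\ref{lem:realize}, and $\iota\colon F\to\bar f$, $\pi\colon\bar f\to F$ with $\pi\iota=1$. Consider the homomorphism
\[
\operatorname{Ind}(\varphi\pi_M)\circ\omega_M^{-1}\colon f\operatorname{Ind}M\to\operatorname{Ind}M .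
\]
The module $\operatorname{Ind}M\in\mathcal Z_c$ is a simple highest weight module. By Proposition~\ref{prop:nat}(a), applied to $f$ and $\mathrm{Id}$, the homomorphism equals $\beta_{\operatorname{Ind}M}$ for some $\beta\in\operatorname{Nat}(f,\mathrm{Id}_{\mathcal Z_c})$. Now $(\beta\operatorname{Ind})\omega\colon\operatorname{Ind}\bar f\to\operatorname{Ind}$ is a natural transformation of functors on $\overline{\mathcal Z}_\gamma$. Since $\operatorname{Ind}$ is full, each component is of the form $\operatorname{Ind}(\bar\beta_{M'})$ with $\bar\beta_{M'}\colon\bar fM'\to M'$. Since $\operatorname{Ind}$ is faithful, the maps $\bar\beta_{M'}$ are unique and form a natural transformation $\bar\beta\in\operatorname{Nat}(\bar f,\mathrm{Id})$, and $\bar\beta_M=\varphi\pi_M$. Then $\bar\beta\iota\in\operatorname{Nat}(F,\mathrm{Id})$ has the value $\varphi\pi_M\iota_M=\varphi$ at $M$. By Proposition~\ref{prop:nat}(b), $M$ is Kostant positive.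
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:transfer}]
Let $\tilde w$ be Kostant positive. By Lemma~\ref{lem:identify} and Proposition~\ref{prop:translate}(i), $\operatorname{Ind}M\cong T_cL_{\tilde w}$ is Kostant positive. By Proposition~\ref{prop:descend}, so is $M=\bar L(yb^0)$. The translation equivalence from the regular block $\overline{\mathcal Z}_\gamma$ to $\overline{\mathcal Z}_0$ sends $M$ to $\bar L_y$, which is Kostant positive by Proposition~\ref{prop:translate}(ii).
\end{proof}

\begin{remark}
The converse of Theorem~\ref{thm:transfer} is false. For $n=m=2$, $p=(1,2)$ and $y=e$ we get $\tilde w=3142$, which is Kostant negative by Proposition~\ref{prop:2143}, whereas $y$ is Kostant positive.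
\end{remark}

\section{Counting}\label{sec:count}

For $p$ as above and a standard tableau $T$ of shape $\lambda$ with $m$ boxes, let $Q_{p,T}$ be the following filling of $\lambda^{\langle n\rangle}$: the rows below the first are $T$ with each entry $k$ replaced by $p_k+k$, and the first row contains the remaining $n$ numbers in $\{1,\dots,n+m\}$ in increasing order.

\begin{lemma}\label{lem:RS}
We have $Q(\tilde w(p,y))=Q_{p,Q(y)}$; in particular $\tilde w(p,y)$ has shape $\mathtt{sh}(y)^{\langle n\rangle}$. Different pairs $(p,T)$ give different tableaux $Q_{p,T}$.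
\end{lemma}

\begin{proof}
We insert the word of $\tilde w(p,y)$, and claim that after the insertion of a letter $i\le n$ the first row is $1,\dots,i$. Suppose that the first row is $1,\dots,i-1$. If $i\notin\{p_1,\dots,p_m\}$, the next letter is $i$, and it is appended. If $i=p_k$, the next letter $n+y(k)$ is appended, and the following letter $p_k$ bumps it into the second row. This proves the claim, and it shows that the rows below the first receive exactly the letters $n+y(1),\dots,n+y(m)$, in this order, so they undergo the insertion of $y$ shifted by $n$. The $k$-th of these steps happens when $p_k$ is inserted; this letter is preceded by $p_k-1$ small letters and $k$ large ones, so it stands in position $p_k+k$. All other steps create a box in the first row. This proves the first claim. The set of entries of $Q_{p,T}$ below the first row determines $p$, and then $T$.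
\end{proof}

For the permutation \eqref{eq:running}, where $Q(y)$ has rows $(1\,3),(2\,4)$ and $p_k+k=2,5,8,11$, the recording tableau is
\[
\begin{array}{ccccccc}
1&3&4&6&7&9&10\\
2&8\\
5&11
\end{array}
\]

A standard tableau of shape $\lambda^{\langle n\rangle}$ is determined by the set of its $m$ entries below the first row and the standard tableau of shape $\lambda$ that records their relative order. Together with Lemma~\ref{lem:RS} this gives, for $n\ge m$,
\begin{equation}\label{eq:fbounds}
\binom nmf^\lambda\le f^{\lambda^{\langle n\rangle}}\le\binom{n+m}mf^\lambda .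
\end{equation}
Both binomial coefficients are polynomials in $n$ with leading term $n^m/m!$, so their ratio tends to $1$: asymptotically all tableaux of shape $\lambda^{\langle n\rangle}$ are of the form $Q_{p,T}$.

By (MS) we may call a standard tableau $T$ \emph{negative} if the permutations $x$ with $Q(x)=T$ are Kostant negative. If $\nu^-(\mu)$ is the number of negative tableaux of shape $\mu$, then $\mathbf k^-(\mu)=\nu^-(\mu)f^\mu$, so
\begin{equation}\label{eq:nu}
1-r(\mu)=\frac{\mathbf k^-(\mu)}{(f^\mu)^2}=\frac{\nu^-(\mu)}{f^\mu}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:count}]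
Let $T$ be a negative tableau of shape $\lambda$, and choose $y$ with $Q(y)=T$. For each of the $\binom nm$ choices of $p$, the permutation $\tilde w(p,y)$ is Kostant negative by Theorem~\ref{thm:transfer}, so $Q_{p,T}$ is negative by Lemma~\ref{lem:RS}. These tableaux are distinct, hence $\nu^-(\lambda^{\langle n\rangle})\ge\binom nm\nu^-(\lambda)$. By \eqref{eq:nu} and the upper bound in \eqref{eq:fbounds},
\[
1-r(\lambda^{\langle n\rangle})=\frac{\nu^-(\lambda^{\langle n\rangle})}{f^{\lambda^{\langle n\rangle}}}\ge\frac{\binom nm}{\binom{n+m}m}\cdot\frac{\nu^-(\lambda)}{f^\lambda}=\frac{\binom nm}{\binom{n+m}m}\cdot\frac{\mathbf k^-(\lambda)}{(f^\lambda)^2}.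
\]
This is the first inequality. As $n\to\infty$ the right side tends to $1-r(\lambda)$, which gives the second.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:22}]
Let $m=4$ and $\lambda=(2,2)$, so $f^\lambda=2$. Let $T_0$ be the tableau with rows $(1\,3),(2\,4)$. Inserting $2143$ gives successively the tableaux $(2)$; $(1),(2)$; $(1\,4),(2)$; $(1\,3),(2\,4)$, and inserting $3142$ gives $(3)$; $(1),(3)$; $(1\,4),(3)$; $(1\,2),(3\,4)$. In both cases the recording tableau is $T_0$, so $2143$ and $3142$ are the two permutations with recording tableau $T_0$. They are Kostant negative by Proposition~\ref{prop:2143}. Hence $\mathbf k^-(\lambda)/(f^\lambda)^2\ge\frac24$, and Theorem~\ref{thm:count} gives the bound.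
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
(a) If $\mu\subseteq\lambda$ and $T'$ is a standard tableau of shape $\mu$, the standard tableaux of shape $\lambda$ that restrict to $T'$ correspond to the standard fillings of $\lambda/\mu$, so there are $f^{\lambda/\mu}$ of them. Let $\lambda\supseteq(2,2)$, and let $T$ restrict to the tableau $T_0$ of the previous proof. If $Q(y)=T$, the pattern of the first four letters of $y$ has recording tableau $T_0$, so it is $2143$ or $3142$, and $y$ is Kostant negative by Proposition~\ref{prop:2143}. Thus $\nu^-(\lambda)\ge f^{\lambda/(2,2)}$. If $\lambda\supseteq(3,1,1)$, the tableaux that restrict to $(1\,2\,5),(3),(4)$ are negative by Proposition~\ref{prop:311}, so $\nu^-(\lambda)\ge f^{\lambda/(3,1,1)}$. The bounds follow from \eqref{eq:nu} and Theorem~\ref{thm:count}. A nonempty partition that does not contain $(2,2)$ is a hook $(k,1^l)$, and this hook contains $(3,1,1)$ unless $k\le2$ or $l\le1$. The cases $l=0$, $k=1$, $l=1$ and $k=2$ give $(m)$, $(1^m)$, $(m-1,1)$ and $(2,1^{m-2})$; the empty partition is $(m)$ with $m=0$.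

(b) Let $q=\lfloor m/4\rfloor$, and consider the disjoint windows of positions $\{4j+1,\dots,4j+4\}$, $0\le j<q$. The group $(S_4)^q$ acts freely on $S_m$ by rearranging the letters within the windows, and in each orbit every $q$-tuple of patterns occurs exactly once. So the proportion of $y\in S_m$ whose pattern differs from $2143$ and $3142$ in every window is $(22/24)^q=(11/12)^q$. By Proposition~\ref{prop:2143}, all Kostant positive $y$ are among these. Summing over the partitions $\lambda$ of $m$,
\[
\sum_\lambda r(\lambda)(f^\lambda)^2=\sum_\lambda\mathbf k^+(\lambda)\le(11/12)^q\,m!=(11/12)^q\sum_\lambda(f^\lambda)^2 .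
\]
Hence $r(\lambda)\le(11/12)^q$ for some $\lambda$, and Theorem~\ref{thm:count} gives the claim.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ariki}
Ariki, 2000.

\bibitem{BG}
Bernstein and Gelfand, Compositio Math.\ 41 (1980).

\bibitem{CM}
Samuel Creedon and Volodymyr Mazorchuk, \emph{Kostant's problem for permutations of shape $(n-2,1,1)$ and $(n-3,2,1)$}, arXiv:2601.19537 (2026).

\bibitem{Hum}
Humphreys, \emph{Representations of semisimple Lie algebras in the BGG category $\mathcal O$}.

\bibitem{KL}
Kazhdan and Lusztig, 1979.

\bibitem{MS}
Mazorchuk and Stroppel, \emph{Categorification of (induced) cell modules and the rough structure of generalised Verma modules}, Adv.\ Math.\ 219 (2008).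

\end{thebibliography}
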